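\title{Semidualizing modules over positively graded algebras and monomial quotients}

\begin{abstract}
Let $A=\bigoplus_{i\ge0}A_i$ be a finitely generated graded algebra over a field $k=A_0$, with irrelevant maximal ideal $\mathfrak m$. We show that localization at $\mathfrak m$ maps the isomorphism classes of semidualizing $A$-modules onto those of semidualizing $A_{\mathfrak m}$-modules, that the fibers are the orbits of a free action of $\operatorname{Pic}(A)$, and that the target is finite. Every class in the target comes from a graded module, unique up to graded isomorphism and shift. When $A$ is the quotient of a polynomial ring by a proper monomial ideal, $\operatorname{Pic}(A)$ vanishes, so the localization map is a bijection of finite sets; this answers a question of Sather-Wagstaff, Se and Spiroff. For the radical ideal generated by $xy(x-y)$ the map is not injective.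
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with identity. Let $R$ be a noetherian ring. A finitely generated $R$-module $C$ is \emph{semidualizing} if the homothety map $R\to\operatorname{Hom}_R(C,C)$, which sends $r$ to multiplication by $r$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i\ge1$. Thus $C$ has the same endomorphisms and the same self-extensions as the free module of rank one. We write $\mathfrak S_0(R)$ for the set of isomorphism classes $[C]$ of semidualizing $R$-modules. Hom and Ext out of a finitely generated module commute with localization, so $C$ is semidualizing if and only if $C_{\mathfrak q}$ is semidualizing over $R_{\mathfrak q}$ for every maximal ideal $\mathfrak q$. In particular, a maximal ideal $\mathfrak m$ gives a map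
\[
j\colon\mathfrak S_0(R)\to\mathfrak S_0(R_{\mathfrak m}),\qquad [C]\mapsto[C_{\mathfrak m}].
\]

Two kinds of examples show what $\mathfrak S_0(R)$ records. An invertible module is locally isomorphic to $R$, hence semidualizing; so $\mathfrak S_0(R)$ contains the Picard group $\operatorname{Pic}(R)$, and $j$ sends all of it to the single class $[R_{\mathfrak m}]$. These examples are global. A local ring has trivial Picard group, and may still have several semidualizing modules: over $R=k[x,y]/(x,y)^2$ the module $\operatorname{Hom}_k(R,k)$ is semidualizing and needs two generators (Example~\ref{ex:dual}). These examples reflect a singularity.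

Now let $k$ be a field, let $I$ be a proper homogeneous ideal of the standard graded polynomial ring $k[x_1,\dots,x_n]$, and let $A=k[x_1,\dots,x_n]/I$, with irrelevant maximal ideal $\mathfrak m=A_+=\bigoplus_{i\ge1}A_i$. Then $\operatorname{Spec}A$ is a cone with vertex $\mathfrak m$. Scaling moves every point toward the vertex, so one expects the local ring $A_{\mathfrak m}$ to see all singularities of $A$. For graded modules this expectation is exact: a finitely generated graded module that vanishes at $\mathfrak m$ is zero. The following question was posed by Sather-Wagstaff, Se and Spiroff \cite{SSS}.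

\begin{quote}
\emph{If $I$ is a monomial ideal, or a square-free monomial ideal, must the map $j\colon\mathfrak S_0(A)\to\mathfrak S_0(A_{\mathfrak m})$ be a bijection, and must $\mathfrak S_0(A)$ be finite?}
\end{quote}

The difficulty is that the modules on either side are not assumed to be graded. One obstruction is visible at once: $j$ can be injective only if $\operatorname{Pic}(A)=0$, and $\mathfrak S_0(A)$ can be finite only if $\operatorname{Pic}(A)$ is finite. We prove that there is no other obstruction, and that this one vanishes for monomial ideals.

\begin{theorem}\label{thm:monomial}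
Let $A=k[x_1,\dots,x_n]/I$ with $I$ an arbitrary proper monomial ideal, square-free or not. Then $j\colon\mathfrak S_0(A)\to\mathfrak S_0(A_{\mathfrak m})$ is a bijection and $\mathfrak S_0(A)$ is finite.
\end{theorem}

So both answers are yes, for square-free and for arbitrary proper monomial ideals. The theorem follows from a general statement. By a \emph{graded $k$-algebra} we mean a finitely generated $k$-algebra $A=\bigoplus_{i\ge0}A_i$ with $A_0=k$; generators of arbitrary positive degrees are allowed, and again $\mathfrak m=A_+$.

\begin{theorem}\label{thm:general}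
Let $A$ be a graded $k$-algebra.
\begin{enumerate}
\item[(1)] The map $j$ is surjective. Every class in $\mathfrak S_0(A_{\mathfrak m})$ is $[M_{\mathfrak m}]$ for a graded semidualizing $A$-module $M$, unique up to graded isomorphism and shift.
\item[(2)] The group $\operatorname{Pic}(A)$ acts freely on $\mathfrak S_0(A)$ by tensor product, and the fibers of $j$ are exactly its orbits. Hence $\mathfrak S_0(A)\cong\operatorname{Pic}(A)\times\mathfrak S_0(A_{\mathfrak m})$ as sets.
\item[(3)] The set $\mathfrak S_0(A_{\mathfrak m})$ is finite.
\end{enumerate}
Consequently, $j$ is bijective if and only if $j$ is injective, if and only if $\operatorname{Pic}(A)=0$; and $\mathfrak S_0(A)$ is finite if and only if $\operatorname{Pic}(A)$ is finite.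
\end{theorem}

One idea drives all three parts. A module $C$ with $\operatorname{Ext}^1(C,C)=0$ cannot be deformed: a flat family over a regular base is constant near a point where its fiber has this property (Section~\ref{sec:rigid}). The grading of $A$ supplies a family for free, namely the twists of $C$ by the scaling automorphisms $a\mapsto s^{\deg a}a$. Rigidity makes all twists locally isomorphic to $C$, and this carries an isomorphism of two modules near the vertex to every point of the cone (Section~\ref{sec:fibers}). At the vertex itself it gives an isomorphism between $C$ and its generic twist, which can be corrected to an action of the multiplicative group, that is, to a grading (Section~\ref{sec:grading}). Graded semidualizing modules have presentations of finitely many shapes, and rigidity leaves finitely many classes in each shape (Section~\ref{sec:finite}). The monomial hypothesis enters only in Section~\ref{sec:pic}, where it gives $\operatorname{Pic}(A)=0$. Section~\ref{sec:beyond}, which is not needed for Theorem~\ref{thm:monomial}, shows that the same conclusion holds when $A_{\mathrm{red}}$ is seminormal, and that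 ``monomial'' cannot be replaced by ``radical''.

\section{Three lines through the origin}\label{sec:examples}

Two rings, each the coordinate ring of three lines through a point, show both kinds of semidualizing modules. We start with a general construction.

\begin{example}\label{ex:dual}
Let $T\subset R$ be noetherian rings with $R$ a finitely generated free $T$-module, and let $\omega=\operatorname{Hom}_T(R,T)$ with $(rf)(r')=f(rr')$. Evaluation at $1$ gives $\operatorname{Hom}_R(X,\omega)\cong\operatorname{Hom}_T(X,T)$ for every $R$-module $X$. A free resolution over $R$ is a free resolution over $T$, so $\operatorname{Ext}^i_R(\omega,\omega)\cong\operatorname{Ext}^i_T(\omega,T)$. This vanishes for $i\ge1$ because $\omega$ is free over $T$, and for $i=0$ the homothety map becomes the biduality isomorphism $R\to\operatorname{Hom}_T(\omega,T)$. So $\omega$ is semidualizing.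

(a) Let $R_0=k[x,y]/(x,y)^2$, $T=k$ and $\omega_0=\operatorname{Hom}_k(R_0,k)$. The dual of $\omega_0/\mathfrak m\omega_0$ is $\{r\in R_0:\mathfrak mr=0\}=\mathfrak m$, so $\omega_0$ needs two generators and $\omega_0\not\cong R_0$.

(b) Let $R=R_0\otimes_k\cdots\otimes_kR_0$ with $n$ factors; it is a monomial quotient of a polynomial ring in $2n$ variables. For a set $J$ of factors let $T$ be the tensor product of the other factors. Then $\omega$ is the tensor product with $\omega_0$ in the places in $J$ and $R_0$ elsewhere. Over the $i$th factor it needs $2\cdot3^{n-1}$ generators if $i\in J$ and $3^{n-1}$ otherwise. So $\mathfrak S_0(R)$ has at least $2^n$ elements, and no bound in Theorem~\ref{thm:monomial} is uniform in $A$.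

(c) Let $E\subset k[t]^3$ be the ring of triples $(f_1,f_2,f_3)$ with $f_1(0)=f_2(0)=f_3(0)$. Sending $X,Y,Z$ to $(t,0,0)$, $(0,t,0)$, $(0,0,t)$ identifies $E$ with $k[X,Y,Z]/(XY,XZ,YZ)$, the ring of the three coordinate axes in space. With $z=X+Y+Z=(t,t,t)$, the ring $E$ is free over $T=k[z]$ with basis $1,X,Y$, and $E/zE\cong R_0$. Then $\omega/z\omega\cong\operatorname{Hom}_k(E/zE,k)$, so $\omega$ needs two generators at the vertex by (a). Thus $\mathfrak S_0(E_{\mathfrak m})$ has at least two elements, both localizations of graded modules.
\end{example}

\begin{example}\label{ex:lines}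
Let $A=k[x,y]/(xy(x-y))$, the ring of three lines in the plane. Since $(xy(x-y))=(x)\cap(y)\cap(x-y)$, restriction to the lines, parametrized by $(0,t)$, $(t,0)$, $(t,t)$, embeds $A$ as a graded subring of the ring $E$ of Example~\ref{ex:dual}(c), with $x=(0,t,t)$ and $y=(t,0,t)$. We have $\dim A_1=2$, $\dim E_1=3$, and $\dim A_d=(d+1)-(d-2)=3=\dim E_d$ for $d\ge2$. Hence $\mathfrak c=A_{\ge2}=E_{\ge2}$ is an ideal of both rings, and $E_1=A_1\oplus k\eta$ with $\eta=(0,0,t)$. In terms of the linear coefficients $c_i$ of the $f_i$, a triple in $E$ lies in $A$ exactly when $c_3-c_1-c_2=0$: this condition says that the lines are coplanar. Twist it by a constant $\lambda\in k$: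
\[
L_\lambda=A\,(1+\lambda\eta)+\mathfrak c=\{(f_1,f_2,f_3)\in E:\ c_3-c_1-c_2=\lambda f_1(0)\}.
\]

\emph{Each $L_\lambda$ is invertible.} We have $L_\lambda L_{-\lambda}\subset A$, because $(1+\lambda\eta)(1-\lambda\eta)=1-\lambda^2\eta^2\in A$ and $\mathfrak c$ is an ideal of $E$. For each maximal ideal $\mathfrak q$ there are $l\in L_\lambda$ and $l'\in L_{-\lambda}$ with $ll'\notin\mathfrak q$: take $1\pm\lambda\eta$ if $\mathfrak q=\mathfrak m$, and $l=l'\in\mathfrak c\setminus\mathfrak q$ otherwise (as $\mathfrak m^2\subset\mathfrak c$). Then $(L_\lambda)_{\mathfrak q}$ is free on $l$: any $l_1\in L_\lambda$ equals $\bigl(l_1l'/ll'\bigr)l$, and $al=0$ gives $all'=0$.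

\emph{The $L_\lambda$ are pairwise nonisomorphic.} Let $f\colon L_\lambda\to L_\mu$ be an isomorphism and $c=(t^2,t^2,t^2)\in\mathfrak c$. For $l\in L_\lambda$ we have $cl\in A$, so $c^2f(l)=f(cl\cdot c)=cl\,f(c)$. Hence $f$ is multiplication by $q=f(c)/c\in k(t)^3$. Now $EL_\lambda=E$, since it contains $1-\lambda^2\eta^2$ and $\eta^2$, and likewise for $\mu$. So $qE=E$ and $q\in E^\times=k^\times$. Therefore $L_\lambda=L_\mu$, and $\lambda=\mu$.

So $j$ is not injective for this ring over any field. For the coordinate axes there is no first-order condition to twist; Section~\ref{sec:pic} shows that this is what all monomial ideals have in common.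
\end{example}

\section{Conventions and standard facts}\label{sec:facts}

From now on $A$ is a graded $k$-algebra, $\mathfrak m=A_+$ and $A_{\ge n}=\bigoplus_{i\ge n}A_i$. Each $A_i$ is finite-dimensional. If $A$ is generated by homogeneous elements of positive degree at most $D$, then $A_{\ge nD}\subset\mathfrak m^n\subset A_{\ge n}$, so the two filtrations are cofinal. An unadorned $\otimes$ is over the ground field, and $X[t^{\pm1}]=X\otimes k[t^{\pm1}]$. Graded modules are $\mathbb Z$-graded, and the shift $X(d)$ has $X(d)_i=X_{d+i}$. If $X$ and $Y$ are graded and $X$ is finitely generated, then $\operatorname{Hom}_A(X,Y)$ is graded, its part of degree $d$ consisting of the maps that raise degrees by $d$; a graded free resolution of $X$ makes $\operatorname{Ext}^i_A(X,Y)$ graded. We use the following facts, in which $R$ is a noetherian ring and $X,Y$ are finitely generated modules.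

\begin{itemize}
\item[(F1)] \emph{Flat base change.} If $R\to S$ is flat, then $\operatorname{Ext}^i_R(X,Y)\otimes_RS\cong\operatorname{Ext}^i_S(X\otimes_RS,Y\otimes_RS)$ for all $i\ge0$. So if $S$ is noetherian and $C$ is semidualizing over $R$, then $C\otimes_RS$ is semidualizing over $S$.
\item[(F2)] \emph{Spreading out.} If $X_{\mathfrak p}\cong Y_{\mathfrak p}$ for a prime $\mathfrak p$, then $X_g\cong Y_g$ for some $g\notin\mathfrak p$. Indeed, by (F1) some map $X\to Y$ is an isomorphism at $\mathfrak p$, and its kernel and cokernel are killed by some $g\notin\mathfrak p$.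
\item[(F3)] \emph{Invertible modules.} A finitely generated module $L$ is invertible if $L_{\mathfrak q}\cong R_{\mathfrak q}$ for all maximal $\mathfrak q$; such an $L$ is flat, and the isomorphism classes form the group $\operatorname{Pic}(R)$ under $\otimes_R$. If $R$ is a unique factorization domain, then $\operatorname{Pic}(R)=0$: the module $L$ is isomorphic to a nonzero ideal $\mathfrak b$ whose generators have no common prime factor, and if $\mathfrak b\ne R$, a prime minimal over the locally principal ideal $\mathfrak b$ has height one, hence is principal, which is absurd.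
\item[(F4)] \emph{Graded Nakayama lemma.} If $X$ is a finitely generated graded $A$-module, homogeneous elements that span $X/\mathfrak mX$ generate $X$. Since $X/\mathfrak mX=X_{\mathfrak m}/\mathfrak mX_{\mathfrak m}$, we get $X=0$ if $X_{\mathfrak m}=0$.
\item[(F5)] \emph{Completion.} For an ideal $\mathfrak b$ of $R$, the $\mathfrak b$-adic completion $\widehat R$ is flat over $R$ and $\widehat X=X\otimes_R\widehat R$.
\item[(F6)] \emph{Algebraic closure.} Let $K$ be an algebraic closure of $k$, and write $X_K=X\otimes K$. Then $A_K$ is a graded $K$-algebra with irrelevant ideal $\mathfrak m_K=\mathfrak mA_K$, and it is faithfully flat and integral over $A$. So every maximal ideal $\mathfrak q$ of $A$ lies under a maximal ideal $\mathfrak a$ of $A_K$, and $A_{\mathfrak q}\to(A_K)_{\mathfrak a}$ is a flat local homomorphism. By the Nullstellensatz, $A_K/\mathfrak a=K$.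
\end{itemize}

\section{Rigidity and descent}\label{sec:rigid}

Let $R$ be a noetherian local ring. A sequence $\mathbf x=x_1,\dots,x_r$ in the maximal ideal is \emph{regular} on a module $X$ if each $x_i$ acts injectively on $X/(x_1,\dots,x_{i-1})X$; we allow $X=0$. Think of $R/\mathbf xR$ as a special fiber and of $X$ as a deformation of $X/\mathbf xX$. The first lemma says that a module without self-extensions has only one deformation.

\begin{lemma}\label{lem:lift}
Let $R$ be a noetherian local ring, $C$ and $D$ finitely generated $R$-modules, and $\mathbf x$ a sequence in the maximal ideal that is regular on each of $R$, $C$, $D$. If $C/\mathbf xC\cong D/\mathbf xD$ and $\operatorname{Ext}^1_{R/\mathbf xR}(C/\mathbf xC,C/\mathbf xC)=0$, then $C\cong D$ and $\operatorname{Ext}^1_R(C,C)=0$.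
\end{lemma}

\begin{proof}
Let first $r=1$ and $x=x_1$, and write a bar for reduction modulo $x$. As $x$ is regular on $R$, the complex $0\to R\xrightarrow{x}R\to0$ resolves $\bar R$; as $x$ is regular on $C$ and $D$, we get $\operatorname{Tor}^R_i(C,\bar R)=0=\operatorname{Tor}^R_i(D,\bar R)$ for $i\ge1$. Hence a free resolution $F$ of $D$ reduces to a free resolution $\bar F$ of $\bar D$ over $\bar R$, and $\operatorname{Hom}_R(F,\bar C)=\operatorname{Hom}_{\bar R}(\bar F,\bar C)$ gives $\operatorname{Ext}^i_R(D,\bar C)\cong\operatorname{Ext}^i_{\bar R}(\bar D,\bar C)$. For $i=1$ this is zero by hypothesis. Applying $\operatorname{Hom}_R(D,-)$ to $0\to C\xrightarrow{x}C\to\bar C\to0$ gives the exact sequence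
\[
\operatorname{Hom}_R(D,C)\to\operatorname{Hom}_{\bar R}(\bar D,\bar C)\to\operatorname{Ext}^1_R(D,C)\xrightarrow{x}\operatorname{Ext}^1_R(D,C)\to0 .
\]
By Nakayama's lemma $\operatorname{Ext}^1_R(D,C)=0$, so an isomorphism $\bar D\to\bar C$ lifts to a map $f\colon D\to C$, which is onto by Nakayama's lemma. Let $X=\ker f$. Since $\operatorname{Tor}^R_1(C,\bar R)=0$, the sequence $0\to\bar X\to\bar D\to\bar C\to0$ is exact. So $\bar X=0$ and $X=0$. Thus $C\cong D$, and $\operatorname{Ext}^1_R(C,C)\cong\operatorname{Ext}^1_R(D,C)=0$.

For $r>1$, induction over $R/x_1R$, applied to $C/x_1C$, $D/x_1D$ and $x_2,\dots,x_r$, gives both hypotheses of the case $r=1$ with $x=x_1$. This is why the vanishing of $\operatorname{Ext}^1$ is part of the conclusion. For $r=0$ there is nothing to prove.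
\end{proof}

Here is the geometric form in which we use the lemma. Call an $A$-module $X$ \emph{rigid at} a maximal ideal $\mathfrak a$ if $\operatorname{Ext}^1_A(X,X)_{\mathfrak a}=0$.

\begin{proposition}\label{prop:fibers}
Let $k=K$ be algebraically closed and $\mathfrak a$ a maximal ideal of $A$. Let $O$ be a finitely generated $K$-algebra that is a regular domain, and $\mathcal M$ a finitely generated $A\otimes O$-module that is flat over $O$. For a maximal ideal $v$ of $O$ let $\mathcal M(v)=\mathcal M/v\mathcal M$, an $A$-module. If $\mathcal M(v_1)$ and $\mathcal M(v_2)$ are rigid at $\mathfrak a$, then $\mathcal M(v_1)_{\mathfrak a}\cong\mathcal M(v_2)_{\mathfrak a}$.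
\end{proposition}

\begin{proof}
Let $v$ be $v_1$ or $v_2$. We compare $\mathcal M$ with the constant family $\mathcal M(v)\otimes O$ at the maximal ideal $(\mathfrak a,v)$ of $A\otimes O$ generated by $\mathfrak a$ and $v$. Let $R=(A\otimes O)_{(\mathfrak a,v)}$, and let $\mathbf x$ be a regular system of parameters of $O_v$, that is, a regular sequence that generates $vO_v$. The ring $R$ and the localizations of the two families at $(\mathfrak a,v)$ are flat over $O_v$, so $\mathbf x$ is regular on all three. Since $O/v=K$, we have $R/\mathbf xR=A_{\mathfrak a}$, and both modules reduce to $\mathcal M(v)_{\mathfrak a}$. By Lemma~\ref{lem:lift} the two families are isomorphic at $(\mathfrak a,v)$, and by (F2) they are isomorphic after inverting some $g\notin(\mathfrak a,v)$.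

Let $\bar g$ be the image of $g$ in $(A\otimes O)/\mathfrak a(A\otimes O)=O$. Then $\bar g\notin v$, so $\bar g\ne0$. If $w$ is a maximal ideal of $O$ with $\bar g\notin w$, then $g\notin(\mathfrak a,w)$; localizing at $(\mathfrak a,w)$ and reducing modulo $w$ gives $\mathcal M(w)_{\mathfrak a}\cong\mathcal M(v)_{\mathfrak a}$.

Doing this for $v_1$ and $v_2$ gives $\bar g_1,\bar g_2\ne0$. As $O$ is a domain, $\bar g_1\bar g_2\ne0$, and by the Nullstellensatz some maximal ideal $w$ does not contain $\bar g_1\bar g_2$. Then $\mathcal M(v_1)_{\mathfrak a}\cong\mathcal M(w)_{\mathfrak a}\cong\mathcal M(v_2)_{\mathfrak a}$.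
\end{proof}

The proposition needs an algebraically closed field, so we must be able to descend isomorphisms. The condition on endomorphisms makes this easy, and it also tells us which maps are isomorphisms.

\begin{lemma}\label{lem:descent}
Let $R$ be a noetherian local ring with maximal ideal $\mathfrak m_R$, and let $C$, $D$ be finitely generated $R$-modules with $\operatorname{Hom}_R(C,C)\cong R$.
\begin{enumerate}
\item[(a)] If $C\cong D$, then $\operatorname{Hom}_R(D,C)\cong R$, and each generator of this module is an isomorphism.
\item[(b)] If $R\to S$ is a flat local homomorphism of noetherian local rings and $C\otimes_RS\cong D\otimes_RS$, then $C\cong D$.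
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is immediate. Let $f$ be a generator and $g\colon D\to C$ an isomorphism, and write $g=sf$ with $s\in R$. Since $C\ne0$, we have $\mathfrak m_RC\ne C$. If $s$ were in $\mathfrak m_R$, the image of $g$ would lie in $\mathfrak m_RC$. So $s$ is a unit and $f$ is an isomorphism.

(b) Let $H=\operatorname{Hom}_R(D,C)$. By (F1), $\operatorname{Hom}_S(C\otimes_RS,C\otimes_RS)\cong S$ and $H\otimes_RS\cong\operatorname{Hom}_S(D\otimes_RS,C\otimes_RS)\cong S$. Reducing modulo $\mathfrak m_R$ gives $(H/\mathfrak m_RH)\otimes_{R/\mathfrak m_R}S/\mathfrak m_RS\cong S/\mathfrak m_RS$. The left side is free of rank $\dim H/\mathfrak m_RH$ over the nonzero ring $S/\mathfrak m_RS$, so this dimension is $1$ and $H=Rf$ for some $f$. Then $f\otimes_RS$ generates $H\otimes_RS$, so it is an isomorphism by (a) over $S$. A flat local homomorphism is faithfully flat, so $f$ is an isomorphism.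
\end{proof}

\section{Scaling and the fibers of $j$}\label{sec:fibers}

For a $k$-algebra $R$ and a unit $r\in R^\times$, let $\tau_r$ be the $R$-algebra automorphism of $A\otimes R$ with $\tau_r(a)=r^da$ for $a\in A_d$. Then $\tau_r\tau_{r'}=\tau_{rr'}$. The universal case is $B=A[t^{\pm1}]$ with $r=t$. Let $\iota\colon A\to B$ be the inclusion and put $\varphi=\tau_t\circ\iota$, so that $\varphi(a)=at^d$ for $a\in A_d$.

We recall how an automorphism $\tau$ of a ring $R$ acts on modules. The \emph{twist} of a module $X$ is $X^\tau=X\otimes_{R,\tau}R$. The map $x\mapsto x\otimes1$ is an additive bijection $X\to X^\tau$ that is \emph{$\tau$-semilinear}: it sends $ax$ to $\tau(a)(x\otimes1)$. Composing with it identifies $R$-linear maps $X^\tau\to Y$ with $\tau$-semilinear maps $X\to Y$. For a prime $\mathfrak p$, the module $(X^\tau)_{\mathfrak p}$ is the base change of $X_{\tau^{-1}(\mathfrak p)}$ along the ring isomorphism $R_{\tau^{-1}(\mathfrak p)}\to R_{\mathfrak p}$ induced by $\tau$.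

For an $A$-module $N$ and $s\in k^\times$ write $N^{(s)}=N^{\tau_s}$. All these twists fit into one family $N\otimes_{A,\varphi}B$. It is the twist of $N[t^{\pm1}]$ by $\tau_t$, and $\tau_t$ fixes $k[t^{\pm1}]$, so it is isomorphic to $N[t^{\pm1}]$ as a $k[t^{\pm1}]$-module; in particular it is free over $k[t^{\pm1}]$. Its reduction modulo $t-s$ is $N^{(s)}$, because $\varphi$ followed by $t\mapsto s$ is $\tau_s$.

\begin{lemma}\label{lem:scale}
Let $k=K$ be algebraically closed, $\mathfrak a$ a maximal ideal of $A$, $s\in K^\times$, and $N$ a finitely generated $A$-module that is rigid at $\mathfrak a$ and at $\tau_s^{-1}(\mathfrak a)$. Then $N^{(s)}_{\mathfrak a}\cong N_{\mathfrak a}$.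
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:fibers} with $O=K[t^{\pm1}]$, $\mathcal M=N\otimes_{A,\varphi}B$, $v_1=(t-s)$ and $v_2=(t-1)$. The fibers are $N^{(s)}$ and $N$, and $N^{(s)}$ is rigid at $\mathfrak a$ because $N$ is rigid at $\tau_s^{-1}(\mathfrak a)$.
\end{proof}

\begin{remark}\label{rem:scale}
Rigidity is needed: for $A=K[x,y]$ and $N=A/(y-x^2)$ we have $N^{(s)}=A/(y-sx^2)$, and for $s\ne1$ the localizations of $N$ and $N^{(s)}$ at $\mathfrak m$ have different annihilators. The conclusion is only local: in Example~\ref{ex:lines} the automorphism $\tau_s$ extends to $E$ and restricts to a semilinear bijection $L_\lambda\to L_{s\lambda}$, so $L_1^{(s)}\cong L_s\not\cong L_1$ for $s\ne1$.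
\end{remark}

\begin{lemma}\label{lem:free}
The group $\operatorname{Pic}(A)$ acts freely on $\mathfrak S_0(A)$ by $[L]\cdot[C]=[C\otimes_AL]$, and $j$ is constant on orbits.
\end{lemma}

\begin{proof}
The modules $C\otimes_AL$ and $C$ have isomorphic localizations at every maximal ideal. So $C\otimes_AL$ is semidualizing and has the same image under $j$. If $C\otimes_AL\cong C$, then
\[
L\cong\operatorname{Hom}_A(C,C)\otimes_AL\cong\operatorname{Hom}_A(C,C\otimes_AL)\cong\operatorname{Hom}_A(C,C)\cong A,
\]
where the second map is the natural one, an isomorphism locally since $L$ is locally free.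
\end{proof}

For the converse, an isomorphism at $\mathfrak m$ spreads only to a neighborhood of the vertex. But every point can be scaled into that neighborhood, and Lemma~\ref{lem:scale} says that scaling does not change the modules locally.

\begin{proposition}\label{prop:orbits}
If $C$ and $D$ are semidualizing $A$-modules with $C_{\mathfrak m}\cong D_{\mathfrak m}$, then $L=\operatorname{Hom}_A(D,C)$ is invertible and $C\cong D\otimes_AL$.
\end{proposition}

\begin{proof}
Let $K$ be an algebraic closure of $k$. By (F1) the modules $C_K$ and $D_K$ are semidualizing over $A_K$, hence rigid at every maximal ideal. They are isomorphic at $\mathfrak m_K$, by base change along $A_{\mathfrak m}\to(A_K)_{\mathfrak m_K}$. By (F2) there is $h=\sum_{d\ge0}h_d\in A_K$ with $h_0\in K^\times$ and $(C_K)_h\cong(D_K)_h$.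

Let $\mathfrak a$ be a maximal ideal of $A_K$, and write $h_d(\mathfrak a)$ for the image of $h_d$ in $A_K/\mathfrak a=K$. The image of $\tau_s(h)$ is $\sum_ds^dh_d(\mathfrak a)$, a polynomial in $s$ with constant term $h_0\ne0$; here we use that the degree-zero part of the ring is the ground field, so that $h_0$ is nonzero at every point. As $K$ is infinite, there is $s\in K^\times$ with $\tau_s(h)\notin\mathfrak a$, that is, $h\notin\mathfrak b:=\tau_s^{-1}(\mathfrak a)$. Then $(C_K)_{\mathfrak b}\cong(D_K)_{\mathfrak b}$, and base change along $\tau_s$ gives the middle isomorphism in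
\[
(C_K)_{\mathfrak a}\cong(C_K^{(s)})_{\mathfrak a}\cong(D_K^{(s)})_{\mathfrak a}\cong(D_K)_{\mathfrak a};
\]
the outer ones come from Lemma~\ref{lem:scale}.

Now let $\mathfrak q$ be a maximal ideal of $A$. By (F6) and Lemma~\ref{lem:descent}(b), $C_{\mathfrak q}\cong D_{\mathfrak q}$. By Lemma~\ref{lem:descent}(a), $L_{\mathfrak q}$ is free of rank one on an isomorphism $f\colon D_{\mathfrak q}\to C_{\mathfrak q}$. So $L$ is invertible, and the evaluation map $D\otimes_AL\to C$, which at $\mathfrak q$ is identified with $f$, is an isomorphism.
\end{proof}

\section{From a semidualizing module to a grading}\label{sec:grading}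

This section proves part (1) of Theorem~\ref{thm:general}.

\begin{proposition}\label{prop:graded}
Let $C$ be a semidualizing $A_{\mathfrak m}$-module. There is a graded semidualizing $A$-module $M$ with $M_{\mathfrak m}\cong C$, unique up to graded isomorphism and shift.
\end{proposition}

\subsection{Gradings as actions}

Let $X$ be an $A$-module. A \emph{scaling map} on $X$ is a $\tau_t$-semilinear bijection $\theta$ of $X[t^{\pm1}]$; in particular it is $k[t^{\pm1}]$-linear. For a $k$-algebra $R$ and $r\in R^\times$, base change along $t\mapsto r$ gives a $\tau_r$-semilinear bijection $\theta[r]$ of $X\otimes R$. We call $\theta$ \emph{multiplicative} if $\theta[s]\,\theta[t]=\theta[st]$ over $k[s^{\pm1},t^{\pm1}]$. If $X$ is graded, then $\theta(x)=xt^i$ for $x\in X_i$ defines a multiplicative scaling map. The converse holds as well.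

\begin{lemma}\label{lem:action}
Let $\theta$ be a multiplicative scaling map on $X$, and put $X_i=\{x\in X:\theta(x)=xt^i\}$. Then $X=\bigoplus_iX_i$ and $A_dX_i\subset X_{i+d}$.
\end{lemma}

\begin{proof}
Write $\theta(x)=\sum_ip_i(x)t^i$, a finite sum, with $k$-linear maps $p_i\colon X\to X$. Multiplicativity reads $\sum_{i,j}p_ip_j(x)s^it^j=\sum_ip_i(x)s^it^i$, so $p_ip_j=\delta_{ij}p_i$. Setting $s=t=1$ shows that the bijection $\theta[1]=\sum_ip_i$ is idempotent, so it is the identity. Hence $X=\bigoplus_ip_iX$, and $p_iX=X_i$. For $a\in A_d$ and $x\in X_i$ we have $\theta(ax)=at^d\cdot xt^i$.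
\end{proof}

Rigidity will produce a scaling map, but not a multiplicative one. The smallest case shows how to repair this.

\begin{example}\label{ex:dualnumbers}
Let $A=k[x]/(x^2)$ with $\deg x=1$, and $X=A$. A scaling map is determined by the unit $\theta(1)=ct^a(1+xf(t))$, where $c\in k^\times$, $a\in\mathbb Z$ and $f=\sum_if_it^i\in k[t^{\pm1}]$ are arbitrary. We compute
\[
\theta[s]\theta[t](1)=ct^a\bigl(1+sxf(t)\bigr)\cdot cs^a\bigl(1+xf(s)\bigr),\qquad \theta[st](1)=c(st)^a\bigl(1+xf(st)\bigr).
\]
So $\theta[s]\theta[t]=u\,\theta[st]$ with $u=c(1+xv)$ and $v(s,t)=f(s)+sf(t)-f(st)$. Multiplying $\theta$ by $c^{-1}(1-xf)$ would remove the defect. For a module that is not free there is no element $\theta(1)$ and no $f$; only the defect $u$ is defined. But $v$ almost determines $f$: the coefficient of $s^1$ in $v$ is $w(t)=f_1+f(t)-f_1t$. Put $\theta'=c^{-1}(1-xw)\theta$. Then $\theta'(1)=t^a(1+xg(t))$ with $g=f_1(t-1)$, and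
\[
g(s)+sg(t)-g(st)=f_1\bigl((s-1)+(st-s)-(st-1)\bigr)=0 .
\]
So $\theta'$ is multiplicative. From $\theta'(1-f_1x)=(1-f_1tx)\theta'(1)=t^a(1-f_1x)$ and $\theta'(x)=t^{a+1}x$ we see that the grading has the generator $1-f_1x$ in degree $a$. It need not be the given grading, but it is isomorphic to $A(-a)$. This is the ambiguity allowed in Proposition~\ref{prop:graded}.
\end{example}

In general there is one more difficulty. The ring $A_{\mathfrak m}$ is not graded, and $\tau_t$ need not extend to $A_{\mathfrak m}[t^{\pm1}]$: for $A=k[x]$ it would send the unit $1+x$ to the nonunit $1+xt$. So we look for gradings on the truncations of $C$. Choose a finitely generated $A$-module $N$ with $N_{\mathfrak m}\cong C$, for instance the submodule of $C$ spanned by a finite set of $A_{\mathfrak m}$-generators. For $n\ge1$ put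
\[
A_{(n)}=A/A_{\ge n},\qquad C_n=C/A_{\ge n}C=N/A_{\ge n}N .
\]
The two descriptions of $C_n$ agree because $A_{(n)}$ is an artinian local ring. A family of maps indexed by $n$ is \emph{compatible} if it commutes with the surjections induced by $C_{n+1}\to C_n$.

\subsection{A compatible family of scaling maps}

\begin{lemma}\label{lem:theta}
There is a compatible family of scaling maps $\theta_n$ on the modules $C_n$.
\end{lemma}

\begin{proof}
We want an isomorphism between the family of twists of $N$ and the constant family, near the locus $V(J)\cong\operatorname{Spec}k[t^{\pm1}]$ of $\operatorname{Spec}B$, where $J=\mathfrak mB$. The ring of that neighborhood is $B'=(1+J)^{-1}B$. The ideal $JB'$ lies in the Jacobson radical of $B'$, and $B'/JB'=k[t^{\pm1}]$. So the maximal ideals of $B'$ are the ideals $\mathfrak qB'$ with $\mathfrak q\supset J$ maximal in $B$, and $B'_{\mathfrak qB'}=B_{\mathfrak q}$. Let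
\[
\Phi=N\otimes_{A,\varphi}B',\qquad\Psi=N\otimes_{A,\iota}B' .
\]

\emph{Step 1: $\Phi_{\mathfrak q}\cong\Psi_{\mathfrak q}$ and $\operatorname{Hom}(\Psi_{\mathfrak q},\Psi_{\mathfrak q})\cong B_{\mathfrak q}$ for all such $\mathfrak q$.} Since $\iota^{-1}(\mathfrak q)=\mathfrak m$, the module $\Psi_{\mathfrak q}=C\otimes_{A_{\mathfrak m}}B_{\mathfrak q}$ is a flat base change of $C$, which gives the second claim. Write $\mathfrak q=(\mathfrak m,p(t))$ with $p$ irreducible, let $s\in K^\times$ be a root of $p$ in an algebraic closure $K$, and let $\mathfrak q'=(\mathfrak m_K,t-s)\subset B_K$. Then $\mathfrak q'$ lies over $\mathfrak q$, and $B_{\mathfrak q}\to R:=(B_K)_{\mathfrak q'}$ is flat and local. The base changes of $\Phi_{\mathfrak q}$ and $\Psi_{\mathfrak q}$ to $R$ are the localizations at $\mathfrak q'$ of $N_K\otimes_{A_K,\varphi}B_K$ and $N_K[t^{\pm1}]$. These modules and $B_K$ are free over $K[t^{\pm1}]$, so $t-s$ is regular on $R$ and on both base changes. Modulo $t-s$ they become $(N_K^{(s)})_{\mathfrak m_K}$ and $(N_K)_{\mathfrak m_K}$ over $(A_K)_{\mathfrak m_K}$. The second is $C\otimes_{A_{\mathfrak m}}(A_K)_{\mathfrak m_K}$,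 which is semidualizing, so $N_K$ is rigid at $\mathfrak m_K$. The vertex is fixed by scaling, $\tau_s^{-1}(\mathfrak m_K)=\mathfrak m_K$, so Lemma~\ref{lem:scale} shows that the two reductions are isomorphic. Lemma~\ref{lem:lift} gives an isomorphism over $R$, and Lemma~\ref{lem:descent}(b) descends it to $B_{\mathfrak q}$.

\emph{Step 2: $\Phi\cong\Psi$.} By Step 1 and Lemma~\ref{lem:descent}(a), $H=\operatorname{Hom}_{B'}(\Phi,\Psi)$ is an invertible $B'$-module. Then $H/JH$ is invertible over the principal ideal domain $k[t^{\pm1}]$, hence free of rank one by (F3). Lift a generator to $\theta\in H$. By Nakayama's lemma $H=B'\theta$, and by Lemma~\ref{lem:descent}(a) each $\theta_{\mathfrak q}$ is an isomorphism. So $\theta\colon\Phi\to\Psi$ is an isomorphism.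

\emph{Step 3: truncation.} The ideal $J$ is nilpotent modulo $A_{\ge n}B$, so the elements of $1+J$ are already units there and $B'/A_{\ge n}B'=A_{(n)}[t^{\pm1}]$. Hence $\Psi/A_{\ge n}\Psi=C_n[t^{\pm1}]$. Since $t$ is a unit, $\varphi(A_{\ge n})B=A_{\ge n}B$, and so $\Phi/A_{\ge n}\Phi=C_n\otimes_{A_{(n)},\varphi}A_{(n)}[t^{\pm1}]$, which is the twist of $C_n[t^{\pm1}]$ by $\tau_t$. The linear isomorphism induced by $\theta$ therefore corresponds to a $\tau_t$-semilinear bijection $\theta_n$ of $C_n[t^{\pm1}]$, namely $ct^i\mapsto\theta(c\otimes t^i)$. These maps are compatible because all come from $\theta$.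
\end{proof}

\subsection{The defect is a scalar}

The maps $\theta_n[s]\theta_n[t]\theta_n[st]^{-1}$ are linear, and we want to know that they are multiplications by a scalar, as in Example~\ref{ex:dualnumbers}. A single $C_n$ may have other endomorphisms; for instance, if $A_{\ge1}=\mathfrak m$ is factored out, $C_1$ is a vector space whose dimension can exceed one. The condition on endomorphisms of $C$ reappears in the limit. For a finitely generated $k$-algebra $R$ put
\[
A^R=\varprojlim_n A_{(n)}\otimes R=\prod_{d\ge0}A_d\otimes R .
\]
Let $F^d=\prod_{i\ge d}A_i\otimes R$; these are ideals with $F^dF^{d'}\subset F^{d+d'}$, and $A^R/F^n=A_{(n)}\otimes R$ acts on $C_n\otimes R$. An element of $A^R$ is a unit if and only if its component of degree zero is a unit of $R$. The automorphisms $\tau_r$ extend to $A^R$, and a homomorphism $R\to R'$ induces $A^R\to A^{R'}$.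

\begin{lemma}\label{lem:scalar}
Let $R$ be a finitely generated $k$-algebra and $(q_n)$ a compatible family of $A\otimes R$-linear endomorphisms of the modules $C_n\otimes R$. There is a unique $u\in A^R$ such that each $q_n$ is multiplication by $u$. If all $q_n$ are bijective, then $u$ is a unit.
\end{lemma}

\begin{proof}
By cofinality of the filtrations, $A^R$ is the completion of the noetherian ring $A\otimes R$ at the ideal generated by $\mathfrak m$. By (F5), $A^R$ is flat over $A\otimes R$, hence over $A$, and $C^R:=\varprojlim_nC_n\otimes R=N\otimes_AA^R$. Elements of $A\setminus\mathfrak m$ become units in $A^R$, so $A^R$ is an $A_{\mathfrak m}$-algebra, and by (F1)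
\[
\operatorname{Hom}_{A^R}(C^R,C^R)=\operatorname{Hom}_A(N,N)\otimes_AA^R=\operatorname{Hom}_{A_{\mathfrak m}}(C,C)\otimes_{A_{\mathfrak m}}A^R .
\]
As $C$ is semidualizing, the homothety map from $A^R$ to this module is an isomorphism. So $\varprojlim q_n$ is multiplication by a unique $u$. Since $C^R$ maps onto each $C_n\otimes R$, each $q_n$ is multiplication by $u$; and any element that induces all $q_n$ induces their limit, so it equals $u$. If all $q_n$ are bijective, the inverses give $u'$, and $uu'=1$ by uniqueness.
\end{proof}

\subsection{Removing the defect}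

\begin{lemma}\label{lem:correct}
There is a compatible family of multiplicative scaling maps on the modules $C_n$.
\end{lemma}

\begin{proof}
Let $(\theta_n)$ be as in Lemma~\ref{lem:theta} and $R=k[s^{\pm1},t^{\pm1}]$. The maps $\theta_n[s]\theta_n[t]\theta_n[st]^{-1}$ are compatible bijections, semilinear for $\tau_s\tau_t\tau_{st}^{-1}=\mathrm{id}$. By Lemma~\ref{lem:scalar} there is a unit $u=u(s,t)$ of $A^R$ with
\[
\theta_n[s]\,\theta_n[t]=u(s,t)\,\theta_n[st]\quad\text{for all }n,
\]
and by base change the same holds when any two units are substituted for $s$ and $t$. Over $k[r^{\pm1},s^{\pm1},t^{\pm1}]$ we compute a triple product in two ways: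
\begin{align*}
\theta_n[r]\bigl(\theta_n[s]\theta_n[t]\bigr)&=\theta_n[r]\,u(s,t)\,\theta_n[st]=\tau_r(u(s,t))\,u(r,st)\,\theta_n[rst],\\
\bigl(\theta_n[r]\theta_n[s]\bigr)\theta_n[t]&=u(r,s)\,\theta_n[rs]\,\theta_n[t]=u(r,s)\,u(rs,t)\,\theta_n[rst].
\end{align*}
Since $\theta_n[rst]$ is bijective, uniqueness in Lemma~\ref{lem:scalar} gives
\begin{equation}\label{eq:cocycle}
\tau_r(u(s,t))\,u(r,st)=u(r,s)\,u(rs,t).
\end{equation}
If $e=e(t)$ is a unit of $A^{k[t^{\pm1}]}$, then $\theta'_n=e\theta_n$ is again a compatible family of scaling maps. From $\theta'_n[s]\theta'_n[t]=e(s)\,\tau_s(e(t))\,\theta_n[s]\theta_n[t]$ its defect is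
\begin{equation}\label{eq:change}
u'(s,t)=e(s)\,\tau_s(e(t))\,u(s,t)\,e(st)^{-1}.
\end{equation}
We choose $e$ degree by degree so that $u'=1$.

\emph{Degree zero.} The component of $u$ in degree zero is a unit of $k[s^{\pm1},t^{\pm1}]$, so it is $cs^at^b$ with $c\in k^\times$; here we use $A_0=k$. In degree zero $\tau_r$ is trivial and \eqref{eq:cocycle} reads
\[
cs^at^b\cdot cr^a(st)^b=cr^as^b\cdot c(rs)^at^b .
\]
The exponents of $r$ give $a=2a$ and those of $t$ give $2b=b$, so $a=b=0$. With $e=c^{-1}$, formula \eqref{eq:change} gives $u'\equiv c^{-1}c^{-1}cc=1$ modulo $F^1$.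

\emph{Degree $d\ge1$.} Suppose $u\equiv1+v$ modulo $F^{d+1}$ with $v=\sum_{i,l}v_{il}s^it^l$ and $v_{il}\in A_d$. Products of two elements of degree $d$ lie in $F^{2d}\subset F^{d+1}$, and $\tau_r$ is multiplication by $r^d$ on $A_d$. So the part of \eqref{eq:cocycle} in degree $d$ is
\[
r^dv(s,t)+v(r,st)=v(r,s)+v(rs,t).
\]
Let $w(t)=\sum_lv_{dl}t^l$ be the coefficient of $s^d$ in $v(s,t)$. The coefficients of $r^d$ in the four terms are $v(s,t)$, $w(st)$, $w(s)$ and $s^dw(t)$, so
\[
v(s,t)+w(st)=w(s)+s^dw(t).
\]
With $e=1-w$, formula \eqref{eq:change} gives, modulo $F^{d+1}$,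
\[
u'\equiv1-w(s)-s^dw(t)+v(s,t)+w(st)=1 .
\]

\emph{Passing to the limit.} Successive corrections multiply. We obtain $w_d\in A_d\otimes k[t^{\pm1}]$ for $d\ge1$ such that $e_d=c^{-1}(1-w_1)\cdots(1-w_d)$ makes the defect congruent to $1$ modulo $F^{d+1}$. Since $e_{d+1}\equiv e_d$ modulo $F^{d+1}$, there is a unit $e$ with $e\equiv e_d$ modulo $F^{d+1}$ for all $d$. The right side of \eqref{eq:change} modulo $F^{d+1}$ depends only on $e$ modulo $F^{d+1}$. So the defect of $(e\theta_n)$ lies in $1+F^{d+1}$ for all $d$, and it is $1$.
\end{proof}

\subsection{The graded module}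

\begin{proof}[Proof of Proposition~\ref{prop:graded}]
By Lemmas~\ref{lem:correct} and~\ref{lem:action}, each $C_n$ is a graded $A$-module. Compatibility and the description of the graded pieces in Lemma~\ref{lem:action} show that the surjections $C_{n+1}\to C_n$ preserve degrees; hence they are surjective in each degree. It remains to assemble the $C_n$ into one finitely generated graded module.

\emph{Construction.} Choose a homogeneous basis of $C_1=C/\mathfrak mC$, of degrees $d_1,\dots,d_\rho$, and lift it step by step to compatible homogeneous elements of the $C_n$. This gives compatible maps of degree zero from $G=\bigoplus_iA(-d_i)$ to the $C_n$, which are onto by (F4). Let $U_n\subset G$ be the kernels, a decreasing sequence of graded submodules. For $n'\ge n$ the kernel of $C_{n'}\to C_n$ is $A_{\ge n}C_{n'}$, whose preimage in $G$ is $U_{n'}+A_{\ge n}G$. So $U_n=U_{n'}+A_{\ge n}G$. Let $U=\bigcap_{n'}U_{n'}$. Each $G_i$ is finite-dimensional, so $U_i=(U_{n'})_i$ for $n'$ large, depending on $i$. Comparing degree by degree gives $U_n=U+A_{\ge n}G$. Thus $M=G/U$ is a finitely generated graded module with compatible isomorphisms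 $M/A_{\ge n}M\cong G/U_n\cong C_n$. Let $\widehat A=\varprojlim A_{(n)}$, the completion of $A_{\mathfrak m}$. By (F5),
\[
M_{\mathfrak m}\otimes_{A_{\mathfrak m}}\widehat A\cong\varprojlim C_n\cong C\otimes_{A_{\mathfrak m}}\widehat A,
\]
and Lemma~\ref{lem:descent}(b) gives $M_{\mathfrak m}\cong C$.

\emph{$M$ is semidualizing.} The modules $\operatorname{Ext}^i_A(M,M)$ for $i\ge1$, and the kernel and cokernel of the homothety map $A\to\operatorname{Hom}_A(M,M)$, which has degree zero, are finitely generated and graded. They vanish at $\mathfrak m$ because $C$ is semidualizing, so they vanish by (F4).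

\emph{Uniqueness.} Let $M,M'$ be graded semidualizing modules with $M_{\mathfrak m}\cong M'_{\mathfrak m}$. Then $H=\operatorname{Hom}_A(M,M')$ is finitely generated and graded with $H_{\mathfrak m}\cong A_{\mathfrak m}$. So $H/\mathfrak mH$ is one-dimensional, and $H$ is generated by one homogeneous map $f$, say of degree $d$. By Lemma~\ref{lem:descent}(a), $f_{\mathfrak m}$ is an isomorphism, so the graded modules $\ker f$ and $\operatorname{coker}f$ vanish by (F4). Thus $f$ is a graded isomorphism $M\to M'(d)$.
\end{proof}

\section{Finiteness}\label{sec:finite}

By Proposition~\ref{prop:graded} it suffices to count graded semidualizing modules. We first bound the ranks and degrees in their presentations in terms of $A$ alone. The degrees matter: with ranks and degrees fixed, the presentation matrices form a finite-dimensional space, to which Proposition~\ref{prop:fibers} applies.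

\subsection{Bounded presentations}

We recall the homological algebra of graded modules. For graded modules $X,Y$ let $\underline{\operatorname{Hom}}_A(X,Y)$ be the direct sum over $d$ of the spaces of $A$-linear maps of degree $d$; it equals $\operatorname{Hom}_A(X,Y)$ if $X$ is finitely generated. A graded module $I$ is \emph{graded-injective} if $X\mapsto\underline{\operatorname{Hom}}_A(X,I)_0$ is exact on graded modules. Then $\underline{\operatorname{Hom}}_A(-,I)$ is exact, and shifts and finite sums of such modules are graded-injective. Every graded $Y$ embeds in one: with $X^\vee=\bigoplus_d\operatorname{Hom}_k(X_{-d},k)$, choose a graded free module $F$ mapping onto $Y^\vee$; then $Y\subset Y^{\vee\vee}\subset F^\vee$, and $\underline{\operatorname{Hom}}_A(X,F^\vee)_0=\bigl((X\otimes_AF)^\vee\bigr)_0$ is exact in $X$. Let $X$ be finitely generated with a resolution $P$ by finitely generated graded free modules, and let $Y\to I$ be a graded-injective resolution. The total complex $\underline{\operatorname{Hom}}_A(P,I)$ has the finite sum $\bigoplus_{i+l=p}\underline{\operatorname{Hom}}_A(P_i,I^l)$ in degree $p$, and the maps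
\begin{equation}\label{eq:balance}
\underline{\operatorname{Hom}}_A(P,Y)\to\underline{\operatorname{Hom}}_A(P,I)\leftarrow\underline{\operatorname{Hom}}_A(X,I)
\end{equation}
are quasi-isomorphisms, because $\underline{\operatorname{Hom}}_A(P_i,-)$ and $\underline{\operatorname{Hom}}_A(-,I^l)$ are exact and the double complex lies in the first quadrant. So all three complexes compute $\operatorname{Ext}_A(X,Y)$ with its grading. Finally, by (F4) we may choose $P$ \emph{minimal}, that is, with $k\otimes_AP$ having zero differential; then $k\otimes_AP_i=\operatorname{Tor}^A_i(k,X)$, and this graded vector space determines $P_i$.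

\begin{lemma}\label{lem:bass}
Let $M$ be a graded semidualizing $A$-module. For all $p\ge0$ there is an isomorphism of graded vector spaces
\begin{equation}\label{eq:bass}
\operatorname{Ext}^p_A(k,A)\cong\bigoplus_{i+l=p}\operatorname{Hom}_k\bigl(\operatorname{Tor}^A_i(k,M),\operatorname{Ext}^l_A(k,M)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
Let $P\to M$ be a minimal graded free resolution and $M\to I$ a graded-injective resolution. Each term of $\underline{\operatorname{Hom}}_A(P,I)$ is a finite sum of shifts of modules $I^l$, hence graded-injective, and the terms in negative degrees are zero. By \eqref{eq:balance} the cohomology of this complex is $\operatorname{Ext}_A(M,M)$, which is $A$ in cohomological degree $0$ and zero elsewhere. So $\underline{\operatorname{Hom}}_A(P,I)$ is a graded-injective resolution of $A$, and $\operatorname{Ext}_A(k,A)$ is the cohomology of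
\[
\underline{\operatorname{Hom}}_A\bigl(k,\underline{\operatorname{Hom}}_A(P,I)\bigr)\cong\underline{\operatorname{Hom}}_A(k\otimes_AP,I).
\]
Since $k\otimes_AP$ has zero differential, this complex is the direct sum over $i$ of the complexes $\operatorname{Hom}_k\bigl(\operatorname{Tor}^A_i(k,M),\underline{\operatorname{Hom}}_A(k,I)\bigr)$, moved $i$ places to the right. The cohomology of $\underline{\operatorname{Hom}}_A(k,I)$ is $\operatorname{Ext}_A(k,M)$.
\end{proof}

As a check, take $A=R_0$ and $M=\omega_0$ from Example~\ref{ex:dual}(a). Then $\operatorname{Hom}_A(k,\omega_0)=k$, and for $p=0$ both sides of \eqref{eq:bass} have dimension two.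

\begin{lemma}\label{lem:shapes}
There is a finite list of pairs $(F_0,F_1)$ of finitely generated graded free $A$-modules such that every graded semidualizing $A$-module is, up to shift, the cokernel of a map $F_1\to F_0$ of degree zero for a pair in the list.
\end{lemma}

\begin{proof}
Let $M$ be graded semidualizing. The modules $\operatorname{Ext}^l_A(k,M)$ are finitely generated and killed by $\mathfrak m$, so they are finite-dimensional and equal to $\operatorname{Ext}^l_{A_{\mathfrak m}}(k,M_{\mathfrak m})$. As $M_{\mathfrak m}\ne0$, one of them is nonzero, and the least such index $g$ is the depth of $M_{\mathfrak m}$. In \eqref{eq:bass} all summands vanish for $p<g$, and for $p=g$ the summand with $i=0$ is nonzero. So $g$ is the least $p$ with $\operatorname{Ext}^p_A(k,A)\ne0$, and it depends only on $A$.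

Shift $M$ so that $\operatorname{Ext}^g_A(k,M)_0\ne0$. For $i=0,1$, formula \eqref{eq:bass} exhibits $\operatorname{Hom}_k(\operatorname{Tor}^A_i(k,M),\operatorname{Ext}^g_A(k,M))$ as a graded subspace of $\operatorname{Ext}^{g+i}_A(k,A)$. Hence $\dim\operatorname{Tor}^A_i(k,M)\le\dim\operatorname{Ext}^{g+i}_A(k,A)$. Moreover, if $\operatorname{Tor}^A_i(k,M)_e\ne0$, a nonzero map from this piece to $\operatorname{Ext}^g_A(k,M)_0$ has degree $-e$, so $-e$ is one of the finitely many degrees in which $\operatorname{Ext}^{g+i}_A(k,A)$ is nonzero. This leaves finitely many possibilities for the first two terms of the minimal resolution of $M$.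
\end{proof}

\subsection{Finitely many classes of each shape}

\begin{proposition}\label{prop:finite}
The set $\mathfrak S_0(A_{\mathfrak m})$ is finite.
\end{proposition}

\begin{proof}
Let $K$ be an algebraic closure of $k$. Base change along $A_{\mathfrak m}\to(A_K)_{\mathfrak m_K}$ defines a map $\mathfrak S_0(A_{\mathfrak m})\to\mathfrak S_0((A_K)_{\mathfrak m_K})$ by (F1), and it is injective by Lemma~\ref{lem:descent}(b). So we may assume $k=K$. A shift does not change $M_{\mathfrak m}$. By Proposition~\ref{prop:graded} and Lemma~\ref{lem:shapes}, it suffices to fix $(F_0,F_1)$ and to show that the semidualizing cokernels of maps $F_1\to F_0$ of degree zero have finitely many localizations at $\mathfrak m$ up to isomorphism.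

Let $V=\operatorname{Hom}_A(F_1,F_0)_0$, a finite-dimensional vector space viewed as an affine space, and let $M^v$ be the cokernel of $v\in V$. If $\psi_1,\dots,\psi_\nu$ is a basis of $V$ with coordinates $y_1,\dots,y_\nu$, the \emph{universal map} is $\psi=\sum_i\psi_i\otimes y_i\colon F_1\otimes K[V]\to F_0\otimes K[V]$; it specializes to $v$ at the point $v$. Its cokernel need not be flat over $K[V]$, so we pass to a subvariety.

Suppose that there are $v_1,v_2,\dots\in V$ with all $M^{v_i}$ semidualizing and the $(M^{v_i})_{\mathfrak m}$ pairwise nonisomorphic; in particular the $v_i$ are distinct. Since $V$ is a noetherian space, there is a closed subset $Z$ that is minimal among those containing infinitely many $v_i$. Every proper closed subset of $Z$ contains only finitely many $v_i$. So $Z$ is not the union of two proper closed subsets, and its coordinate ring $K[Z]$ is a domain. Let $\mathcal M_Z$ be the cokernel of $\psi$ over $A\otimes K[Z]$. Generic flatness \cite[Thm.~24.1]{Mat} says that a finitely generated module over a finitely generated algebra over a noetherian domain becomes flat over that domain after inverting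 one nonzero element; we apply it to $\mathcal M_Z$ over $K[Z]$. Also, the regular locus of the variety $Z$ contains a nonempty open set. So there is $0\ne f\in K[Z]$ such that $O=K[Z]_f$ is regular and $\mathcal M=(\mathcal M_Z)_f$ is flat over $O$. Cokernels commute with base change, so $\mathcal M(v)=M^v$ for every point $v\in Z$ with $f(v)\ne0$. The zero set of $f$ is a proper closed subset of $Z$, so $f(v_i)\ne0$ for infinitely many $v_i\in Z$. Two of them give fibers of $\mathcal M$ that are rigid at $\mathfrak m$ and not isomorphic at $\mathfrak m$. This contradicts Proposition~\ref{prop:fibers}.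
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Part (1) is Proposition~\ref{prop:graded}, and part (3) is Proposition~\ref{prop:finite}. By (1) every fiber of $j$ is nonempty; by Lemma~\ref{lem:free} and Proposition~\ref{prop:orbits} it is a single orbit of the free action of $\operatorname{Pic}(A)$. Choose for each $\gamma\in\mathfrak S_0(A_{\mathfrak m})$ a class $[M_\gamma]$ in its fiber. Then $([L],\gamma)\mapsto[M_\gamma\otimes_AL]$ is a bijection $\operatorname{Pic}(A)\times\mathfrak S_0(A_{\mathfrak m})\to\mathfrak S_0(A)$ under which $j$ becomes the second projection. This proves (2). The consequences follow because $\mathfrak S_0(A_{\mathfrak m})$ is finite and contains $[A_{\mathfrak m}]$.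
\end{proof}

\begin{remark}
The parts of the definition play separate roles. The vanishing of $\operatorname{Ext}^1(C,C)$ enters through Lemma~\ref{lem:lift}, and the homothety isomorphism through Lemmas~\ref{lem:descent}, \ref{lem:free} and~\ref{lem:scalar}. The vanishing of the higher Ext modules is put to work only in Lemma~\ref{lem:bass}; elsewhere it is merely carried along.
\end{remark}

\section{The Picard group of a monomial quotient}\label{sec:pic}

Let $S=k[x_1,\dots,x_n]$. For a subset $T$ of the variables, possibly empty, let $P_T$ be the prime ideal that it generates; $S/P_T$ is a polynomial ring. Geometrically, a square-free monomial quotient is a union of coordinate subspaces. An invertible module is trivial on each subspace, and the trivializations can be matched along the intersections because the only units there are constants. We first collect what is needed.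

\begin{lemma}\label{lem:monomial}
\begin{enumerate}
\item[(a)] The radical of a proper monomial ideal is a proper square-free monomial ideal. The proper square-free monomial ideals are exactly the intersections of nonempty families of ideals $P_T$.
\item[(b)] If $Q$ is a proper square-free monomial ideal, then $(S/Q)^\times=k^\times$.
\item[(c)] If $R$ is a noetherian ring with nilradical $\mathcal N$, then $\operatorname{Pic}(R)\to\operatorname{Pic}(R/\mathcal N)$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $I$ be a proper monomial ideal, and let $Q$ be generated by the products of the variables dividing $\mu$, for all monomials $\mu\in I$. Then $I\subset Q\subset\sqrt I$, so $Q$ is proper, and $Q=I$ if $I$ is square-free. Let $Q'$ be the intersection of all $P_T\supset Q$, a monomial ideal containing $Q$. If a monomial $\mu$ is not in $Q$, let $T$ be the set of variables not dividing $\mu$. A square-free generator of $Q$ does not divide $\mu$, so it involves a variable in $T$. Hence $Q\subset P_T$ and $\mu\notin P_T$, so $\mu\notin Q'$. Thus $Q=Q'$ is an intersection of ideals $P_T$ (the family is nonempty,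 as $\mu=1$ shows), so $Q$ is radical and $Q=\sqrt I$. Conversely, a nonempty intersection $I$ of ideals $P_T$ is a proper radical monomial ideal, so $I=\sqrt I=Q$ is square-free.

(b) By (a), $S/Q$ embeds in a product of polynomial rings $S/P_T$, compatibly with the gradings. A unit $f$ of $S/Q$ maps to a constant in each factor. So the components of $f$ of positive degree map to zero in each factor, and $f\in k^\times$.

(c) Let $L$ be invertible with $L/\mathcal NL\cong R/\mathcal N$, and lift a generator. Since $\mathcal N$ is nilpotent, the resulting map $R\to L$ is onto. Locally it is a surjection $R_{\mathfrak q}\to R_{\mathfrak q}$, hence multiplication by a unit. So $L\cong R$.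
\end{proof}

\begin{proposition}\label{prop:pic}
If $I$ is a proper monomial ideal of $S$, then $\operatorname{Pic}(S/I)=0$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:monomial}(a),(c) we may assume $I=P_1\cap\dots\cap P_r$ with each $P_i$ generated by variables. We use induction on $r$. For $r=1$ the ring $A=S/I$ is a polynomial ring over $k$, and (F3) applies. Let $r>1$, $P=P_r$ and $J=P_1\cap\dots\cap P_{r-1}$. There is an exact sequence
\begin{equation}\label{eq:glue}
0\to A\to S/P\times S/J\to S/(P+J)\to0,
\end{equation}
where the last map is $(a,b)\mapsto a-b$. Let $L$ be an invertible $A$-module. It is flat, so tensoring gives an exact sequence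
\begin{equation}\label{eq:glueL}
0\to L\to L/PL\times L/JL\to L/(P+J)L\to0 .
\end{equation}
By induction, $L/PL$ and $L/JL$ are free of rank one over $S/P$ and $S/J$, with generators $e_1$ and $e_2$. Their images both generate $L/(P+J)L$, which is free of rank one over $S/(P+J)$, so they differ by a unit of $S/(P+J)$. By Lemma~\ref{lem:monomial}(a), $J$ is square-free, so $P+J$ is generated by square-free monomials of positive degree. By Lemma~\ref{lem:monomial}(b) the unit is a constant. After multiplying $e_2$ by this constant, $e_1$ and $e_2$ have the same image $\bar e$, so $(e_1,e_2)$ comes from some $e\in L$. The maps $a\mapsto ae$, $(a,b)\mapsto(ae_1,be_2)$ and $a\mapsto a\bar e$ form a morphism from \eqref{eq:glue} to \eqref{eq:glueL}. The last two are isomorphisms, so the first is one as well.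
\end{proof}

\begin{remark}
The proof uses the monomial hypothesis at one point: the sum $P+J$ is again radical. For the three lines of Example~\ref{ex:lines}, take $P=(x-y)$ and $J=(xy)$. Both $S/P$ and $S/J$ have trivial Picard group and only constant units, but $S/(P+J)\cong k[x]/(x^2)$ has the units $1+\lambda x$, and the generators $e_1,e_2$ cannot always be matched.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:monomial}]
By Proposition~\ref{prop:pic}, $\operatorname{Pic}(A)=0$. By Theorem~\ref{thm:general}, $j$ is bijective and $\mathfrak S_0(A)$ is finite.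
\end{proof}

Together with Theorem~\ref{thm:general}(1), bijectivity of $j$ also shows that over a monomial quotient every semidualizing module is isomorphic to a graded one, unique up to graded isomorphism and shift.

\section{Beyond monomial ideals}\label{sec:beyond}

Theorem~\ref{thm:general} reduces the question, for any graded $k$-algebra, to the computation of a Picard group. We record one further class where the answer is positive, and complete the example where it is negative.

A reduced ring $R$ is \emph{seminormal} if for all $b,c\in R$ with $b^3=c^2$ there is $a\in R$ with $a^2=b$ and $a^3=c$. For such a ring the map $\operatorname{Pic}(R)\to\operatorname{Pic}(R[X])$ is an isomorphism, by Swan \cite{Swan}.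

\begin{proposition}\label{prop:seminormal}
If $A$ is a graded $k$-algebra such that $A_{\mathrm{red}}$ is seminormal, then $j$ is bijective and $\mathfrak S_0(A)$ is finite.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:general} it suffices to show $\operatorname{Pic}(A)=0$. Let $\psi\colon A\to A[X]$ be the ring homomorphism with $\psi(a)=aX^d$ for $a\in A_d$. It sends nilpotent elements to nilpotent polynomials, which have nilpotent coefficients; so the nilradical is homogeneous and $A_{\mathrm{red}}$ is a graded $k$-algebra. By Lemma~\ref{lem:monomial}(c) we may assume that $A$ is reduced and seminormal. The evaluations $\epsilon_0,\epsilon_1\colon A[X]\to A$ at $X=0$ and $X=1$ are left inverses of the inclusion $A\to A[X]$. So both induce the inverse of the isomorphism $\operatorname{Pic}(A)\to\operatorname{Pic}(A[X])$, and therefore $\epsilon_0\psi$ and $\epsilon_1\psi$ induce the same map on $\operatorname{Pic}(A)$. But $\epsilon_1\psi$ is the identity, while $\epsilon_0\psi$ is the composite $A\to k\to A$, whose induced map factors through $\operatorname{Pic}(k)=0$.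
\end{proof}

The ring of three lines in the plane is not seminormal: in the notation of Example~\ref{ex:lines}, $b=\eta^2$ and $c=\eta^3$ lie in $A$, and the only $a\in k[t]^3$ with $a^2=b$ and $a^3=c$ is $\eta\notin A$.

\begin{proposition}\label{prop:lines}
Let $A=k[x,y]/(xy(x-y))$. Then $\mathfrak S_0(A_{\mathfrak m})$ is a single point, $\mathfrak S_0(A)\cong\operatorname{Pic}(A)$ as sets, and $\operatorname{Pic}(A)\cong(k,+)$. Hence $j$ is not injective, and $\mathfrak S_0(A)$ is infinite whenever $k$ is infinite, although the defining ideal is radical and generated by a product of linear forms.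
\end{proposition}

\begin{proof}
\emph{The local ring.} Let $S=k[x,y]$. The ring $A$ is the quotient of $S$ by a nonzero divisor that kills $k$, so $\operatorname{Ext}^p_A(k,A)\cong\operatorname{Ext}^{p+1}_S(k,S)$. By the Koszul complex on $x,y$, this is one-dimensional for $p=1$ and zero otherwise; in other words, $A_{\mathfrak m}$ is Gorenstein of dimension one. Let $M$ be a graded semidualizing module. As in the proof of Lemma~\ref{lem:shapes}, $\operatorname{Ext}^0_A(k,M)=0$ and $\operatorname{Ext}^1_A(k,M)\ne0$. Formula \eqref{eq:bass} with $p=1$ gives $\dim\operatorname{Tor}^A_0(k,M)\cdot\dim\operatorname{Ext}^1_A(k,M)=1$, and with $p=2$ it gives $\operatorname{Tor}^A_1(k,M)=0$. So the minimal resolution of $M$ has $P_1=0$ and $P_0$ of rank one, and $M$ is free of rank one. By Theorem~\ref{thm:general}(1), $\mathfrak S_0(A_{\mathfrak m})=\{[A_{\mathfrak m}]\}$, and by Theorem~\ref{thm:general}(2), $\mathfrak S_0(A)\cong\operatorname{Pic}(A)$.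

\emph{The Picard group.} Let $A\subset E$ and $\mathfrak c=A_{\ge2}=E_{\ge2}$ be as in Example~\ref{ex:lines}. For a ring extension with a common ideal $\mathfrak c$, the conductor square formed by $A$, $E$, $A/\mathfrak c$, $E/\mathfrak c$ gives the Units--Pic exact sequence of abelian groups \cite[Ch.~IX, \S5]{Bass}
\[
E^\times\times(A/\mathfrak c)^\times\to(E/\mathfrak c)^\times\to\operatorname{Pic}(A)\to\operatorname{Pic}(E)\times\operatorname{Pic}(A/\mathfrak c).
\]
Here $\operatorname{Pic}(E)=0$ by Proposition~\ref{prop:pic}, $\operatorname{Pic}(A/\mathfrak c)=0$ because $A/\mathfrak c$ is local, and $E^\times=k^\times$ maps into $(A/\mathfrak c)^\times$. So $\operatorname{Pic}(A)\cong(E/\mathfrak c)^\times/(A/\mathfrak c)^\times$. In $E/\mathfrak c=k\oplus E_1$ the product of two elements of $E_1$ is zero, so $(c,\varepsilon)\mapsto c(1+\varepsilon)$ is an isomorphism of groups $k^\times\times E_1\to(E/\mathfrak c)^\times$ that carries $k^\times\times A_1$ onto $(A/\mathfrak c)^\times$. Hence $\operatorname{Pic}(A)\cong E_1/A_1\cong(k,+)$.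
\end{proof}

Since every graded semidualizing module over this ring is free, the modules $L_\lambda$ of Example~\ref{ex:lines} with $\lambda\ne0$ are semidualizing modules that admit no grading.

\begin{thebibliography}{9}

\bibitem{Bass}
Bass, \emph{Algebraic K-theory}.

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{SSS}
Sean K. Sather-Wagstaff, Tony Se, Sandra Spiroff, \emph{Generic Constructions and Semidualizing Modules}, arXiv:1912.13099 (2019).

\bibitem{Swan}
Swan, \emph{On seminormality}, J. Algebra \textbf{67} (1980).

\end{thebibliography}
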